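# Maximal minors of the Jacobian dual matrix and the equations of the image

## 1. Two theorems on the equality $I_n(\Theta)=I(W)_{\ge n}$

Throughout, $k$ is a field, $S=k[x_1,\dots,x_n]$ has homogeneous maximal ideal $\mathfrak m=(x_1,\dots,x_n)$, and $B=k[T_1,\dots,T_r]$ has the standard grading. Let $I=(f_1,\dots,f_r)$ be an $\mathfrak m$-primary ideal of $S$ generated by forms of the same degree $d$ and *linearly presented*: there is a presentation
$$S^N\xrightarrow{\;M\;}S^r\xrightarrow{(f_1,\dots,f_r)}I\to 0$$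
in which all entries of $M$ are linear forms. The *Jacobian dual matrix* $\Theta$ is the $n\times N$ matrix of linear forms in $B$ determined by
$$[T_1\ \cdots\ T_r]\cdot M=[x_1\ \cdots\ x_n]\cdot\Theta, \tag{1}$$
and $I_n(\Theta)\subseteq B$ is the ideal of its $n\times n$ minors. Let $W\subseteq\mathbb P^{r-1}$ be the closure of the image of the rational map $\Phi:\mathbb P^{n-1}\dashrightarrow\mathbb P^{r-1}$ given by $f_1,\dots,f_r$, and let $I(W)=\ker(B\to S,\ T_j\mapsto f_j)$. For a graded ideal $J$ put $J_{\ge n}=\bigoplus_{e\ge n}J_e$.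

**Theorem A.** Let $\operatorname{char}k=2$, $S=k[x,y,z]$, and let $I$ be generated by
$$A=x^3,\;B=y^3,\;C=z^3,\;P=xy^2,\;Q=yz^2,\;R=zx^2,\;U=x^2y+y^2z,\;V=y^2z+z^2x .$$
Then $I$ is $\mathfrak m$-primary and linearly presented, and $I_3(\Theta)_3\subsetneq I(W)_3$.

**Theorem B.** Let $I$ be as above, generated in degree $d$, and assume $(n-1)!\ne0$ in $k$, that is, $\operatorname{char}k=0$ or $\operatorname{char}k\ge n$. Then

1. $I_n(\Theta)=I(W)_{\ge n}$;
2. $I^{n-1}=\mathfrak m^{(n-1)d}$, and for $n\ge3$ also $\mathfrak m^{(n-1)d-1}\subseteq I^{n-2}$;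
3. for $n\ge2$, $\operatorname{reg}I(W)\le n$.

**Corollary C.** For $n\le2$ the equality $I_n(\Theta)=I(W)_{\ge n}$ holds over every field. For $n=3$ it holds for all such $I$ over $k$ if and only if $\operatorname{char}k\neq2$.

The question comes from Marc Chardin and Navid Nemati, "Equations of some embeddings of a projective space into another one", arXiv:2012.05681 (2020): is $I_n(\Theta)=I(W)_{\ge n}$ for every linearly presented $\mathfrak m$-primary ideal? Over an arbitrary field the answer is no, by Theorem A; under the hypothesis on the characteristic in Theorem B it is yes. These notes do not settle what happens for $n\ge4$ and $0<\operatorname{char}k<n$.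

## 2. Jacobian dual matrices, images and truncations

In plain words, we want the polynomial relations between $f_1,\dots,f_r$. The linear syzygies produce some of them at once, as determinants. The question is whether these determinants give all relations of degree $\ge n$.

**How $\Theta$ is read off.** A column of $M$ is a linear syzygy $\sum_l m_lf_l=0$ with $m_l\in S_1$. Replace $f_l$ by $T_l$ and sort by the $x_i$: $\sum_l m_lT_l=\sum_i x_ia_i$ with $a_i\in B_1$. The corresponding column of $\Theta$ is $(a_1,\dots,a_n)$. So the columns of $\Theta$ are vectors of linear forms in $B$ with $\sum_i x_i\,a_i(f)=0$.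

Two observations will be used freely. First, $f_1,\dots,f_r$ are linearly independent over $k$: a linear dependence would be a syzygy with constant entries, but every syzygy is an $S$-combination of columns of $M$, so its entries lie in $\mathfrak m$. Second, the columns of $M$ generate all syzygies, so they span the $k$-space of linear syzygies. Hence the columns of $\Theta$ span a space which depends only on $f_1,\dots,f_r$, and since minors are multilinear in the columns, $I_n(\Theta)$ does not depend on the choice of $M$. Note also that $d\ge1$, because $I$ is a proper ideal.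

**Example ($n=2$, $d=2$).** Let $f=(x^2,xy,y^2)$. The linear syzygies are spanned by $y\cdot x^2-x\cdot xy$ and $y\cdot xy-x\cdot y^2$. With $T_0,T_1,T_2$ they become $yT_0-xT_1$ and $yT_1-xT_2$, so
$$\Theta=\begin{pmatrix}-T_1&-T_2\\ T_0&T_1\end{pmatrix},\qquad I_2(\Theta)=(T_0T_2-T_1^2).$$
Here $I(W)$ is a prime of height one containing the irreducible form $T_0T_2-T_1^2$, so $I(W)=I_2(\Theta)$.

**Example ($n=2$ in general).** If $n=2$, the minimal resolution of $I$ is $0\to S(-d-1)^{r-1}\to S(-d)^r\to I\to0$. By the Hilbert–Burch theorem the $f_j$ are, up to a common unit, the maximal minors of a matrix with $r-1$ columns of linear forms, so $d=r-1$. Then $I_d$ contains $d+1$ independent forms and $I=\mathfrak m^d$. So for $n=2$ we are looking at rational normal curves, and $\Theta$ has columns $(-T_{i+1},T_i)$.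

**Example ($d=1$).** For $I=\mathfrak m$ and $f_i=x_i$ the linear syzygies are the Koszul ones, and the columns of $\Theta$ are $T_i\epsilon_j-T_j\epsilon_i$, where $\epsilon_i$ is the standard basis of $B^n$. The row vector $(T_1,\dots,T_n)$ kills every column, so the rank is less than $n$ and $I_n(\Theta)=0$. Also $I(W)=0$.

**Why the truncation is there.** Take $n=3$, $I=\mathfrak m^2$, with variables $T_{ij}$ for $x_ix_j$. Then $T_{11}T_{22}-T_{12}^2\in I(W)_2$, but $I_3(\Theta)$ has no nonzero element of degree $2$. So one can only hope for equality from degree $n$ on.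

It is known that $I_n(\Theta)^{\mathrm{sat}}=I(W)$; we shall not need this. One inclusion is immediate.

**Lemma 1.** Over any field, $I_n(\Theta)\subseteq I(W)_{\ge n}$.

*Proof.* Let $\Theta'$ be an $n\times n$ submatrix. Substitute $T_j\mapsto f_j$ in (1). The left side becomes $0$, so $[x_1\cdots x_n]\,\Theta'(f)=0$ over $S$. Multiplying on the right by the adjugate of $\Theta'(f)$ gives $x_i\det\Theta'(f)=0$ for all $i$. As $S$ is a domain, $\det\Theta'(f)=0$. The minors have degree $n$. $\square$

Since $I_n(\Theta)$ is generated by its degree $n$ part, the equality $I_n(\Theta)=I(W)_{\ge n}$ amounts to two statements: $I_n(\Theta)_n=I(W)_n$, and $I(W)_{\ge n}$ is generated in degree $n$.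

## 3. A linearly presented ideal of plane cubics

The following ideal makes sense over every field. In characteristic $2$ it is the ideal of Theorem A; over general fields it will show us in Section 6 why a natural strategy for Theorem B breaks.

**Lemma 2.** Let $k$ be any field, $S=k[x,y,z]$, and let $I$ be generated by the $8$-dimensional space $I_3$ of cubics whose $xyz$-coefficient is $0$ and whose coefficients at $x^2y,\,y^2z,\,z^2x$ have sum $0$. Then $I$ is $\mathfrak m$-primary, $S/I$ has Hilbert function $1,3,6,2,0$, and the minimal resolution of $S/I$ is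
$$0\to S(-6)^2\to S(-4)^9\to S(-3)^8\to S .$$
In particular $I$ is linearly presented.

*Proof.* **Step 1: quartics.** We show $S_1I_3=S_4$. The cyclic substitution $\kappa:x\to y\to z\to x$ preserves $I_3$. Since $x^3,\ xy^2,\ zx^2\in I_3$, we get $x^4,x^3y,x^3z\in I$, then $x^2y^2=x\cdot xy^2\in I$ and $x^2yz=y\cdot zx^2\in I$. With their $\kappa$-images these are $3+6+3+3=15$ monomials, all quartic monomials. So $\mathfrak m^4\subseteq I$, and the Hilbert function is $1,3,6,10-8=2,0$.

**Step 2: no socle below degree 3.** We show that $\mathfrak mq\subseteq I$ with $q$ of degree $\le2$ forces $q=0$. In degree $\le1$ this holds because $I$ is zero in degrees $\le2$. Let $q=ax^2+by^2+cz^2+exy+fyz+gzx$ with $xq,yq,zq\in I$. The $xyz$-coefficients of $xq,yq,zq$ are $f,g,e$, so these vanish. Then $xq=ax^3+bxy^2+cz^2x$ has coefficient sum $c$ at $x^2y,y^2z,z^2x$; likewise $yq$ gives $a$ and $zq$ gives $b$. So $q=0$.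

**Step 3: the Betti numbers.** We compute $\operatorname{Tor}_i(S/I,k)_j$ as the homology of $(S/I)_{j-i}\otimes\Lambda^i$, with $\Lambda^i=\Lambda^ik^3$, under the Koszul differential. For $i=3$ this is the socle of $S/I$ in degree $j-3$. By Steps 1 and 2 it is $(S/I)_3$, of dimension $2$, sitting in $j=6$. For $i=2$ look at
$$(S/I)_{j-3}\otimes\Lambda^3\to(S/I)_{j-2}\otimes\Lambda^2\to(S/I)_{j-1}\otimes\Lambda^1 .$$
For $j\ge6$ the middle term is $0$. For $j=5$ the right term is $0$, and the left map goes between spaces of dimensions $6$ and $2\cdot3=6$; it is injective by Step 2, hence onto, so the homology is $0$. For $j\le3$ it is $0$, because the generators are linearly independent cubics. For $j=4$ it is $\ker(S_1\otimes I_3\to S_4)$, of dimension $24-15=9$. Since resolutions over $S$ have length at most $3$, this is everything. $\square$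

## 4. Characteristic two: a functional that kills all minors

In this section $\operatorname{char}k=2$. The forms of Theorem A are linearly independent and lie in the space $I_3$ of Lemma 2 (for $U$ and $V$ the coefficient sum is $1+1=0$), so they form a basis of it. By Lemma 2, $I$ is $\mathfrak m$-primary and linearly presented. We use the same letters $A,\dots,V$ for the variables of the polynomial ring in $T$, and write
$$E:=U+V,\quad\text{which as a form is } z^2x+x^2y .$$

There are quadratic relations, for instance $CU+QR+Q^2$: as forms, $z^3(x^2y+y^2z)+x^2yz^3+y^2z^4=0$ in characteristic $2$. So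
$$g=A(CU+QR+Q^2)\in I(W)_3 .$$
We show that $g$ is not a combination of the $3\times 3$ minors of $\Theta$. There are $84$ of them, so we look for a linear functional that kills all minors but not $g$, and for enough symmetry to make the check short.

**Step 1: the matrix $\Theta$.** We need a basis of the $9$-dimensional space of linear syzygies, each written as a column $(a_1,a_2,a_3)$ with $xa_1+ya_2+za_3=0$. The substitution $\kappa$ acts on the forms by
$$A\to B\to C\to A,\qquad P\to Q\to R\to P,\qquad U\to V\to E\to U,$$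
and sends a syzygy $(a_1,a_2,a_3)$ to $(\kappa a_3,\kappa a_1,\kappa a_2)$. Consider
$$\begin{aligned}
&s_1=(P,U,B),&& s_2=(C,Q,V),&& s_3=(E,A,R),\\
&s_4=(U,A,P),&& s_5=(Q,V,B),&& s_6=(C,R,E),\\
&s_7=(R,0,A),&& s_8=(B,P,0),&& s_9=(0,C,Q).
\end{aligned}$$
The first column consists of syzygies:
$$xP+yU+zB=x^2y^2+(x^2y^2+y^3z)+y^3z=0,$$
$$xU+yA+zP=(x^3y+xy^2z)+x^3y+xy^2z=0,\qquad xR+zA=x^3z+x^3z=0.$$
Moreover $\kappa$ acts by $s_1\to s_2\to s_3\to s_1$, $s_4\to s_5\to s_6\to s_4$, $s_7\to s_8\to s_9\to s_7$; for example $s_1=(P,U,B)$ goes to $(\kappa B,\kappa P,\kappa U)=(C,Q,V)=s_2$. So all nine are syzygies.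

They are linearly independent. Suppose $\sum c_is_i=0$. The first coordinate is
$$c_1P+(c_2+c_6)C+c_3(U+V)+c_4U+c_5Q+c_7R+c_8B=0,$$
so $c_1=c_5=c_7=c_8=0$, then $c_3=0$ (coefficient of $V$), $c_4=0$ (coefficient of $U$), and $c_2=c_6$. The second coordinate is now $c_2Q+c_6R+c_9C=0$, so all $c_i$ vanish. Hence $\Theta=[s_1|\cdots|s_9]$ up to a change of columns that does not affect $I_3(\Theta)$.

**Step 2: the functional.** Let $\lambda$ send a cubic in $A,\dots,V$ to the sum of its coefficients at the nine monomials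
$$PV^2,\ PUV,\ QU^2,\ QUV,\ RU^2,\ RV^2,\ AQ^2,\ BR^2,\ CP^2 .$$
Of the monomials $ACU,\ AQR,\ AQ^2$ of $g$ only $AQ^2$ is in the list, so $\lambda(g)=1$. It remains to prove that $\lambda$ kills every minor.

**Step 3: $\lambda\circ\kappa=\lambda$.** This cuts the work by three. Let $\kappa$ act on the polynomial ring by the rule of Step 1, so $V\mapsto E=U+V$. It preserves the number of letters from each of the groups $\{A,B,C\}$, $\{P,Q,R\}$, $\{U,V\}$. Hence it preserves the span of the monomials of type $\{P,Q,R\}\{U,V\}^2$, the span of those of type $\{A,B,C\}\{P,Q,R\}^2$, and the span of all others, on which $\lambda=0$. On the second type it permutes monomials, and $AQ^2\to BR^2\to CP^2\to AQ^2$. On the first type: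

| monomial | $\lambda$ | $\kappa$-image | $\lambda$ of the image |
|---|---|---|---|
| $PU^2$ | $0$ | $QV^2$ | $0$ |
| $PV^2$ | $1$ | $QE^2=QU^2+QV^2$ | $1+0=1$ |
| $PUV$ | $1$ | $QVE=QUV+QV^2$ | $1+0=1$ |
| $QU^2$ | $1$ | $RV^2$ | $1$ |
| $QV^2$ | $0$ | $RE^2=RU^2+RV^2$ | $1+1=0$ |
| $QUV$ | $1$ | $RVE=RUV+RV^2$ | $0+1=1$ |
| $RU^2$ | $1$ | $PV^2$ | $1$ |
| $RV^2$ | $1$ | $PE^2=PU^2+PV^2$ | $0+1=1$ |
| $RUV$ | $0$ | $PVE=PUV+PV^2$ | $1+1=0$ |

**Step 4: a grading by $\mathbb Z/3$.** This discards most minors. Give $A,B,C$ weight $0$, give $U,V$ (hence $E$) weight $1$, give $P,Q,R$ weight $2$, and give rows $1,2,3$ of $\Theta$ the weights $0,1,2$. Inspecting the list, every nonzero entry of $s_i$ has weight $\omega_i-(\text{row weight})$, where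
$$\omega_i=0\ (i=2,6,8),\qquad \omega_i=1\ (i=3,4,9),\qquad \omega_i=2\ (i=1,5,7).$$
For instance $s_2=(C,Q,V)$ has weights $0,2,1$, which are $0-0,\ 0-1,\ 0-2$ modulo $3$. So the minor $[i,j,l]:=\det[s_i|s_j|s_l]$ is homogeneous of weight $\omega_i+\omega_j+\omega_l-(0+1+2)=\omega_i+\omega_j+\omega_l$. The monomials in the list of $\lambda$ all have weight $1$ (for $PV^2$: $2+1+1$; for $AQ^2$: $0+2+2$). So $\lambda$ kills every minor of weight $\ne1$.

Weight $1$ occurs exactly for column weights $(0,0,1)$, $(1,1,2)$, $(2,2,0)$. By Step 1, $\kappa$ maps $\{s_2,s_6,s_8\}\to\{s_3,s_4,s_9\}\to\{s_1,s_5,s_7\}\to\{s_2,s_6,s_8\}$. Since it permutes the rows cyclically, it carries minors to minors. So every minor of weight $1$ is $\kappa^j$ of one of type $(0,0,1)$, and by Step 3 only the nine minors of that type remain.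

**Step 5: the nine minors.** We compute each as a cross product dotted with a third column. Signs do not matter, and $V+E=U$:
$$s_2\times s_6=(QE+RV,\;CU,\;CQ+CR),\quad s_2\times s_8=(PV,\;BV,\;CP+BQ),\quad s_6\times s_8=(PE,\;BE,\;CP+BR).$$
Dotting with $s_3=(E,A,R)$, $s_4=(U,A,P)$, $s_9=(0,C,Q)$:

- $[2,6,3]=QE^2+RVE+ACU+CQR+CR^2$. Here $QE^2$ and $RVE$ have $\lambda=1$ each (table), the rest $0$. Total $0$.
- $[2,6,4]=QUE+RUV+ACU+CPQ+CPR$. Here $QUE=QU^2+QUV$ gives $1+1=0$ and $RUV$ gives $0$. Total $0$.
- $[2,6,9]=C^2U+CQ^2+CQR$. No monomial is in the list. Total $0$.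
- $[2,8,3]=PVE+ABV+CPR+BQR$. Here $PVE$ gives $0$ (table). Total $0$.
- $[2,8,4]=PUV+ABV+CP^2+BPQ$. Here $PUV$ and $CP^2$ give $1+1$. Total $0$.
- $[2,8,9]=BCV+CPQ+BQ^2$. No monomial is in the list. Total $0$.
- $[6,8,3]=PE^2+ABE+CPR+BR^2$. Here $PE^2$ and $BR^2$ give $1+1$. Total $0$.
- $[6,8,4]=PUE+ABE+CP^2+BPR$. Here $PUE=PU^2+PUV$ gives $1$ and $CP^2$ gives $1$. Total $0$.
- $[6,8,9]=BCE+CPQ+BQR$. No monomial is in the list. Total $0$.

So $\lambda$ vanishes on $I_3(\Theta)_3$ while $\lambda(g)=1$ and $g\in I(W)_3$. With Lemma 1, $I_3(\Theta)_3\subsetneq I(W)_3$. This proves Theorem A. $\blacksquare$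

## 5. Cohomology on projective space, hypercohomology, regularity

From here on we prove Theorem B, and the letters $A,B,C,\dots$ of the cubic example are free again; $B$ is the polynomial ring in the $T_j$.

If $n=1$, then $I=(x_1^d)$ and $r=1$. The only linear syzygy is $0$, so $I_1(\Theta)=0$. Also $I(W)=\ker(k[T_1]\to k[x_1],\,T_1\mapsto x_1^d)=0$, and $I^0=S=\mathfrak m^0$. So Theorem B holds. Let $n\ge2$, $X=\mathbb P^{n-1}$, $\mathcal O=\mathcal O_X$.

We use the following textbook facts.

**Line bundles.** $H^0(\mathcal O(m))=S_m$; $H^s(\mathcal O(m))=0$ for $0<s<n-1$; $H^{n-1}(\mathcal O(m))=0$ for $m\ge-n+1$; and $H^{n-1}(\mathcal O(-n))\cong k$. For $s\ge n$, $H^s$ of every coherent sheaf is $0$.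

**Hypercohomology.** A bounded complex $\mathcal E$ of coherent sheaves has groups $\mathbb H^j(\mathcal E)$. They agree with $H^j$ for a sheaf in degree $0$ and satisfy $\mathbb H^j(\mathcal E[p])=\mathbb H^{j+p}(\mathcal E)$. Short exact sequences of complexes give long exact sequences, naturally, and quasi-isomorphisms give isomorphisms. There is a spectral sequence $E_1^{-q,s}=H^s(\mathcal E^{-q})\Rightarrow\mathbb H^{s-q}(\mathcal E)$. Three consequences: if $H^s(\mathcal E^{-q})=0$ whenever $s-q=j$, then $\mathbb H^j(\mathcal E)=0$; if $\mathcal E$ lives in degrees $\le0$, then $\mathbb H^j(\mathcal E)=0$ for $j\ge n$; if $\mathcal E$ has a finite filtration by subcomplexes whose graded pieces have vanishing $\mathbb H^j$, then $\mathbb H^j(\mathcal E)=0$.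

For a complex $\mathcal E$ in degrees $\le0$ we write $\mathcal E^{\le-1}$ for the quotient by the subcomplex $\mathcal E^0$ (in degree $0$), so that $0\to\mathcal E^0\to\mathcal E\to\mathcal E^{\le-1}\to0$ is exact.

**Regularity.** For a finitely generated graded $B$-module $M$, $\operatorname{reg}M=\max\{i+j: H^i_{B_+}(M)_j\ne0\}$. If $\operatorname{reg}M\le p$, then $M_{\ge p}$ is generated by $M_p$ (Eisenbud–Goto, J. Algebra 88 (1984)).

## 6. Koszul strands and the degree $n$ minors

**Setup.** Let $G=\bigoplus_jkT_j$, so $B=\operatorname{Sym}G$, and $F=k^N$. Put $\mathcal G=G\otimes\mathcal O(-d)$, $\mathcal F=F\otimes\mathcal O(-d-1)$, $\phi=M:\mathcal F\to\mathcal G$ and $\pi=(f_1,\dots,f_r):\mathcal G\to\mathcal O$. Since $I$ is $\mathfrak m$-primary,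
$$\mathcal F\xrightarrow{\phi}\mathcal G\xrightarrow{\pi}\mathcal O\to0$$
is exact. Let $\mathcal R=\ker\pi$ and $\mathcal Z=\ker\phi$. Both are vector bundles, as kernels of the surjections $\mathcal G\to\mathcal O$ and $\mathcal F\to\mathcal R$.

**Definition.** For $t\ge0$, the Koszul strand $C_t$ is the complex with
$$C_t^{-q}=\Lambda^q\mathcal F\otimes\operatorname{Sym}^{t-q}\mathcal G=\Lambda^qF\otimes B_{t-q}\otimes\mathcal O(-td-q),\qquad0\le q\le t,$$
and differential $e_1\wedge\cdots\wedge e_q\otimes g\mapsto\sum_i(-1)^{i-1}e_1\wedge\cdots\widehat{e_i}\cdots\wedge e_q\otimes\phi(e_i)g$. Since $\pi\phi=0$, the map $\operatorname{Sym}^t\pi:C_t^0\to\mathcal O$ is a surjection of complexes $C_t\to\mathcal O$. Let $Q_t$ be its kernel.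

For instance, $C_0=\mathcal O$ and $Q_0=0$; $C_1$ is $\mathcal F\to\mathcal G$, and $Q_1$ is $\mathcal F\to\mathcal R$, quasi-isomorphic to $\mathcal Z[1]$.

**Lemma 3.** Over any field, for $0\le q\le t$ there is an isomorphism $\Lambda^q\mathcal Z\cong H^{-q}(C_t)$, given locally by $\zeta\mapsto[\zeta\otimes g_0^{t-q}]$, where $g_0$ is any local section of $\mathcal G$ with $\pi(g_0)=1$. For $q=0$ it is inverse to the map $H^0(C_t)\to\mathcal O$ induced by $\operatorname{Sym}^t\pi$. Hence $H^0(Q_t)=0$ and $H^{-q}(Q_t)=H^{-q}(C_t)\cong\Lambda^q\mathcal Z$ for $1\le q\le t$.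

*Proof.* Locally $\mathcal G=\mathcal Og_0\oplus\mathcal R$ and $\mathcal F=\mathcal Z\oplus\mathcal R'$ with $\phi:\mathcal R'\cong\mathcal R$ and $\phi|_{\mathcal Z}=0$. So $C_t$ is the direct sum, over $a,b,s\ge0$ with $a+b+s=t$, of $\Lambda^a\mathcal Z\otimes g_0^b$ tensored with the strand
$$0\to\Lambda^s\mathcal R'\to\Lambda^{s-1}\mathcal R'\otimes\mathcal R\to\cdots\to\operatorname{Sym}^s\mathcal R\to0,$$
up to sign and shift. For $s>0$ this strand is exact in every characteristic: it is the weight $s$ part of the Koszul complex on the variables of a polynomial ring. Only $s=0$ survives, which gives $H^{-q}(C_t)=\Lambda^q\mathcal Z\otimes g_0^{t-q}$ locally.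

The map does not depend on $g_0$. Another choice is locally $g_0'=g_0+\phi(r')$ with $r'\in\mathcal F$. With $b=t-q\ge1$ and $h=\sum_{i=0}^{b-1}g_0'^{\,i}g_0^{\,b-1-i}$ we have $\zeta\otimes g_0'^{\,b}-\zeta\otimes g_0^{\,b}=\zeta\otimes\phi(r')h$. This is, up to sign, the boundary of $\zeta\wedge r'\otimes h$, because $\phi$ kills the factors of $\zeta$. So the local isomorphisms glue. For $q=0$, $g_0^t\mapsto\pi(g_0)^t=1$. The statement on $Q_t$ follows from the long exact sequence of cohomology sheaves of $0\to Q_t\to C_t\to\mathcal O\to0$. $\square$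

The reason to introduce $C_t$ is that its hypercohomology knows the minors of $\Theta$.

**Proposition 4.** Over any field and for $n\ge2$:

(a) the kernel of the natural map $B_n=H^0(C^0_n(nd))\to\mathbb H^0(C_n(nd))$ is $I_n(\Theta)_n$;

(b) $I(W)_n/I_n(\Theta)_n$ embeds into $\mathbb H^0(Q_n(nd))$.

*Proof.* Write $C=C_n(nd)$, so $C^{-q}=\Lambda^qF\otimes B_{n-q}\otimes\mathcal O(-q)$.

**Step 1: the kernel as an image.** We identify the kernel in (a) with the image of a map out of $\Lambda^nF\otimes H^{n-1}(\mathcal O(-n))$. From $0\to C^0\to C\to C^{\le-1}\to0$, the kernel is the image of the connecting map $\mathbb H^{-1}(C^{\le-1})\to H^0(C^0)=B_n$. The sheaves $\mathcal O(-1),\dots,\mathcal O(-n+1)$ have no cohomology at all, so projection to the term in degree $-n$ gives an isomorphism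
$$\mathbb H^{-1}(C^{\le-1})\cong\mathbb H^{-1}(C^{-n}[n])=\Lambda^nF\otimes H^{n-1}(\mathcal O(-n)).$$
Call the resulting map $\rho:\Lambda^nF\otimes H^{n-1}(\mathcal O(-n))\to B_n$.

**Step 2: comparison with the Koszul complex of $x_1,\dots,x_n$.** We compute $\rho$ on one basis vector. Fix columns $l_1<\dots<l_n$, with subspace $F'\subseteq F$, subcomplex $C'\subseteq C$ (terms $\Lambda^qF'\otimes B_{n-q}\otimes\mathcal O(-q)$, same term in degree $0$), and submatrix $\Theta'$ of $\Theta$. Let $\mathcal X$ be the Koszul complex of $x_1,\dots,x_n$ on $X$, with $\mathcal X^{-q}=\Lambda^qk^n\otimes\mathcal O(-q)$ and basis $\xi_i\mapsto x_i$. It is exact, since the $x_i$ have no common zero on $X$. By (1) the differential of $C'$ sends $e_j\mapsto\sum_ix_i\Theta'_{ij}$. So, with $\theta(e_j)=\sum_i\Theta'_{ij}\xi_i$, the rule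
$$b\otimes e_{j_1}\wedge\cdots\wedge e_{j_q}\mapsto b\,\theta(e_{j_1})\wedge\cdots\wedge\theta(e_{j_q})$$
is a map of complexes $C'\to B_n\otimes\mathcal X$. In degree $0$ it is the identity of $B_n\otimes\mathcal O$, and in degree $-n$ it sends $e_{l_1}\wedge\cdots\wedge e_{l_n}$ to $\det\Theta'\,\xi_1\wedge\cdots\wedge\xi_n$.

For $\mathcal X$ the analogue of $\rho$ is the connecting map $H^{n-1}(\mathcal O(-n))\cong\mathbb H^{-1}(\mathcal X^{\le-1})\to H^0(\mathcal O)=k$. It is an isomorphism, because $\mathbb H^{-1}(\mathcal X)=\mathbb H^0(\mathcal X)=0$. Connecting maps are natural for $C\leftarrow C'\to B_n\otimes\mathcal X$. So, for a generator $\eta$ of $H^{n-1}(\mathcal O(-n))$, $\rho(e_{l_1}\wedge\cdots\wedge e_{l_n}\otimes\eta)$ is a nonzero scalar times $\det\Theta'$. These vectors span, so $\operatorname{im}\rho$ is the span of the $n\times n$ minors, which is $I_n(\Theta)_n$. This is (a).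

**Step 3: passing to $S_{nd}$.** We compare with $I(W)_n$. The composite $B_n\to\mathbb H^0(C)\to H^0(\mathcal O(nd))=S_{nd}$ is $T_j\mapsto f_j$, with kernel $I(W)_n$. By (a), $I(W)_n/I_n(\Theta)_n$ embeds into $\ker(\mathbb H^0(C)\to S_{nd})$. This kernel is $\mathbb H^0(Q_n(nd))$, because $\mathbb H^{-1}(\mathcal O(nd))=0$. $\square$

So the equality in degree $n$ follows once
$$\mathbb H^0(Q_n(nd))=0. \tag{2}$$

**First attempt: one cohomology sheaf at a time.** By Lemma 3 the cohomology sheaves of $Q_n$ are $\Lambda^q\mathcal Z$ in degree $-q$, $1\le q\le n$. The filtration of $Q_n$ by canonical truncations has graded pieces quasi-isomorphic to $\Lambda^q\mathcal Z[q]$, so (2) would follow from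
$$H^q(\Lambda^q\mathcal Z(nd))=0\qquad(1\le q\le n-1),$$
the case $q=n$ being automatic on an $(n-1)$-dimensional space. This is where the plan stops, and the ideal of Lemma 2 shows it over every field. There $n=d=3$, and with the minimal $M$ we have $\mathcal Z=\mathcal O(-6)^2$, so $\Lambda^2\mathcal Z=\mathcal O(-12)$ and
$$H^2(\Lambda^2\mathcal Z(9))=H^2(\mathcal O(-3))\cong k\ne0 .$$
If $\operatorname{char}k\ne2$, the theorem nevertheless asserts equality. In this example $\Lambda^3\mathcal Z=0$ and $H^1(\mathcal Z(9))=0$, so $\mathbb H^0(Q_3(9))$ is the cokernel of a connecting map $H^0(\mathcal Z(9))\to H^2(\Lambda^2\mathcal Z(9))=k$. Whether (2) holds depends on how the cohomology sheaves are glued, and a sheaf-by-sheaf estimate does not see the gluing.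

**Remark.** The same computation shows that for the ideal of Lemma 2, over any field, $I(W)_3/I_3(\Theta)_3$ has dimension at most $1$. In characteristic $2$ it is nonzero by Theorem A, so the dimension is exactly $1$: up to scalars, $\lambda$ is the only functional on $I(W)_3$ that kills all the minors.

## 7. Contraction by $\pi$

To handle the gluing, we compare $C_t$ with $C_{t-1}$ as whole complexes, by a map that is a scalar on each cohomology sheaf. The characteristic enters through these scalars.

**Definition.** For $t\ge1$ let $D:C_t\to C_{t-1}$ be the identity of $\Lambda^q\mathcal F$ tensored with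
$$g_1\cdots g_b\mapsto\sum_j\pi(g_j)\prod_{l\ne j}g_l$$
on $\operatorname{Sym}^b\mathcal G$, $b=t-q$. In other words, $D$ is the derivation of $\operatorname{Sym}\mathcal G$ extending $\pi$.

**Lemma 5.** The map $D$ is a map of complexes, it maps $Q_t$ to $Q_{t-1}$, and on $H^{-q}\cong\Lambda^q\mathcal Z$, $q\le t-1$, it is multiplication by $t-q$. Consequently, for all $i,m$:

(a) if $t!\in k^*$, then $H^{i+t}(\Lambda^t\mathcal Z(m))\to\mathbb H^i(C_t(m))\xrightarrow{D}\mathbb H^i(C_{t-1}(m))$ is exact;

(b) if $(t-1)!\in k^*$, then $H^{i+t}(\Lambda^t\mathcal Z(m))\to\mathbb H^i(Q_t(m))\xrightarrow{D}\mathbb H^i(Q_{t-1}(m))$ is exact.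

*Proof.* As $\pi\phi=0$, $D(\phi(e)g)=\pi(\phi(e))g+\phi(e)D(g)=\phi(e)D(g)$, so $D$ commutes with the differentials. Also $\operatorname{Sym}^{t-1}\pi\circ D=t\operatorname{Sym}^t\pi$, so $D$ maps $Q_t$ to $Q_{t-1}$. Finally $D(\zeta\otimes g_0^{t-q})=(t-q)\,\zeta\otimes g_0^{t-q-1}$, which by Lemma 3 is the statement on $H^{-q}$.

The kernel of the first differential $C_t^{-t}\to C_t^{-t+1}$ is $H^{-t}(C_t)=\Lambda^t\mathcal Z$. So $\Lambda^t\mathcal Z[t]$ is a subcomplex of $C_t$, contained in $Q_t$, and $D$ kills it because $C_{t-1}$ has no term in degree $-t$. The quotient $C_t/\Lambda^t\mathcal Z[t]$ has the same cohomology sheaves as $C_t$ in degrees $-q$ with $q<t$, and none in degree $-t$. So $D$ induces a map $C_t/\Lambda^t\mathcal Z[t]\to C_{t-1}$ which on $H^{-q}$, $0\le q\le t-1$, is multiplication by $t-q\in\{1,\dots,t\}$. If $t!\in k^*$ it is a quasi-isomorphism, and (a) is the long exact sequence of $0\to\Lambda^t\mathcal Z[t]\to C_t\to C_t/\Lambda^t\mathcal Z[t]\to0$. For $Q_t$ only $1\le q\le t-1$ occurs,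 since $H^0(Q_t)=H^0(Q_{t-1})=0$. The scalars are then $1,\dots,t-1$, and (b) follows in the same way. $\square$

Two points deserve notice. For $t=n$ and $i=0$ the left term of (b) is $H^n=0$, so when $(n-1)!\in k^*$
$$\mathbb H^0(Q_n(nd))\hookrightarrow\mathbb H^0(Q_{n-1}(nd)). \tag{3}$$
And for $n=3$, $\operatorname{char}k=2$, the map $D:Q_3\to Q_2$ is multiplication by $3-1=0$ on $H^{-1}$, so this argument is not available.

It remains to control $\mathbb H^0(Q_{n-1}(m))$, and for statements 2 and 3 of Theorem B also $\mathbb H^1(Q_t(m))$ for $t=n-1,n-2$.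

## 8. Higher hypercohomology of the strands

The purpose of this section is a bound for the vanishing of $\mathbb H^i(C_c(m))$, $i\ge1$, that does not get worse as $c$ grows. A termwise estimate would meet $H^{n-1}(\mathcal O(m-cd-a))$ with $a=n-1-i$, which is worse for larger $c$. Contraction lowers $c$ to $a$ first.

**Lemma 6.** Let $c\ge0$, $c!\in k^*$, $i\ge1$ and $m\ge(n-1-i)(d+1)-n+1$. Then $\mathbb H^i(C_c(m))=0$.

*Proof.* If $i\ge n$ this holds because $C_c$ lives in degrees $\le0$. Let $1\le i\le n-1$ and $a=n-1-i\ge0$; we induct on $c$.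

**Case $c\le a$.** Here we look at single terms. In the spectral sequence $H^s(C_c^{-q}(m))\Rightarrow\mathbb H^{s-q}$ only $s=0$ and $s=n-1$ occur. Since $i\ge1$, total degree $i$ requires $s=n-1$ and $q=a$. If $c<a$, the term $C_c^{-a}$ is $0$. If $c=a$, the contribution is $\Lambda^aF\otimes H^{n-1}(\mathcal O(m-a(d+1)))$, and it is $0$ because $m-a(d+1)\ge-n+1$.

**Case $c>a$.** Here we contract. By Lemma 5(a) with $t=c$, the sequence $H^{i+c}(\Lambda^c\mathcal Z(m))\to\mathbb H^i(C_c(m))\to\mathbb H^i(C_{c-1}(m))$ is exact. The left group vanishes, as $i+c>i+a=n-1$, and the right group vanishes by induction. $\square$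

## 9. A resolution with controlled twists

To reach $Q_t$ we continue $\mathcal F\to\mathcal G\to\mathcal O$ to the left by bundles whose twists we know. The idea is that multiplication by each $f_j$ can be made null-homotopic by adding free modules, and a complex on which all $f_j$ are null-homotopic is exact on $X$.

**Lemma 7.** Over any field there is an exact complex of vector bundles
$$0\to L_{n+1}\to L_n\to\cdots\to L_1\to L_0\to\mathcal O\to0$$
with $L_1\to L_0\to\mathcal O$ equal to $\mathcal F\xrightarrow{\phi}\mathcal G\xrightarrow{\pi}\mathcal O$, and $L_i$ a direct sum of copies of $\mathcal O(-id-1)$ for $2\le i\le n$.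

*Proof.* **Step 1: construction.** We build free modules $K_i$, differentials $d_i:K_i\to K_{i-1}$, and degree $0$ maps $\sigma_i:G\otimes K_i(-d)\to K_{i+1}$ which will be the homotopies. Let $e_j$ be the basis of $G$ corresponding to $f_j$. Put
$$K_{-1}=S,\quad K_0=G\otimes S(-d),\quad K_1=F\otimes S(-d-1),\quad d_0=(f_1,\dots,f_r),\quad d_1=M,$$
and $\sigma_{-1}=\mathrm{id}$. Since $K_1\to K_0\to S$ is exact at $K_0$ and $f_je_k-f_ke_j\in\ker d_0$, there is $\sigma_0$ with $d_1\sigma_0(e_j\otimes e_k)=f_je_k-f_ke_j$. For $i\ge1$ put $K_{i+1}=G\otimes K_i(-d)$, $\sigma_i=\mathrm{id}$ and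
$$d_{i+1}(e_j\otimes x)=f_jx-\sigma_{i-1}(e_j\otimes d_ix).$$

**Step 2: the homotopy identity.** We claim
$$d_{i+1}\sigma_i(e_j\otimes x)+\sigma_{i-1}(e_j\otimes d_ix)=f_jx\qquad(x\in K_i,\ i\ge0), \tag{4}$$
and $d_0\sigma_{-1}(e_j)=f_j$. The last equality is the definition of $d_0$. For $i\ge1$, (4) is the definition of $d_{i+1}$. For $i=0$ and $x=e_k$ it reads $(f_je_k-f_ke_j)+f_ke_j=f_je_k$.

**Step 3: $d_id_{i+1}=0$.** We check that $K$ is a complex, by induction starting from $d_0d_1=0$. For $i\ge1$, apply (4) in index $i-1$ to $d_ix$: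
$$d_id_{i+1}(e_j\otimes x)=f_jd_ix-d_i\sigma_{i-1}(e_j\otimes d_ix)=\sigma_{i-2}(e_j\otimes d_{i-1}d_ix)=0 .$$

**Step 4: conclusion.** By (4) every $f_j$ is null-homotopic on $K$, so the homology of $K$ is killed by $I$. Since $I$ is $\mathfrak m$-primary, the sheafification of $K$ is exact. For $i\ge2$, $K_i$ is a sum of copies of $S(-(i-1)d-(d+1))=S(-id-1)$. Let $L_i=\widetilde{K_i}$ for $i\le n$ and $L_{n+1}=\ker(L_n\to L_{n-1})$. This kernel is a vector bundle, because the sequence to its right is a finite exact sequence of bundles ending in $0$. $\square$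

**Example ($n=3$, statement 2 by hand for $I^{n-2}=I$).** The cokernel of $H^0(\mathcal G(m))\to S_m$ embeds into $H^1(\mathcal R(m))$, and $0\to\mathcal Z\to\mathcal F\to\mathcal R\to0$ embeds the latter into $H^2(\mathcal Z(m))$. By Lemma 7, $L_2\to\mathcal Z$ is onto, and $H^2$ is right exact on $\mathbb P^2$. So $H^2(\mathcal Z(m))$ is a quotient of a sum of copies of $H^2(\mathcal O(m-2d-1))$, which vanishes for $m\ge2d-1$. Hence $\mathfrak m^{2d-1}\subseteq I$. The next section does for $\operatorname{Sym}^t$ what this does for $t=1$.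

## 10. Symmetric powers of the resolution

**Proposition 8.** Let $t\ge1$ and $t!\in k^*$. Then $\mathbb H^0(Q_t(m))=0$ for $m\ge nd$, and $\mathbb H^1(Q_t(m))=0$ for $m\ge(n-1)d-1$.

*Proof.* **Step 1: $\operatorname{Sym}^tL$ resolves $\mathcal O$.** View $L$ as a complex with $L_i$ in degree $-i$, $0\le i\le n+1$, with augmentation $\varepsilon:L\to\mathcal O$. Its cone is a bounded exact complex of bundles, hence locally contractible. So $\varepsilon$ is locally a homotopy equivalence, and so is $\varepsilon^{\otimes t}:L^{\otimes t}\to\mathcal O$; thus $\varepsilon^{\otimes t}$ is a quasi-isomorphism. Let $\mathfrak S_t$ act on $L^{\otimes t}$ by permutations with Koszul signs, and put $\operatorname{Sym}^tL=(L^{\otimes t})_{\mathfrak S_t}$. As $t!\in k^*$, coinvariants are exact and $\operatorname{Sym}^tL$ is a direct summand of $L^{\otimes t}$ in each degree. Since $\mathfrak S_t$ acts trivially on $\mathcal O^{\otimes t}=\mathcal O$, the map $\operatorname{Sym}^tL\to\mathcal O$ is a quasi-isomorphism.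

**Step 2: $C_t$ inside $\operatorname{Sym}^tL$.** We relate $Q_t$ to a quotient complex with visible pieces. Let $L_{\le1}=\{L_1\to L_0\}\subset L$, a subcomplex, and $L_{\ge2}=L/L_{\le1}$. The bundle $L_1$ sits in odd degree, so its graded symmetric powers are exterior powers. (For $t\ge2$ this uses $2\in k^*$; for $t=1$ there is nothing to say.) The differential of $\operatorname{Sym}^t(L_{\le1})$ is the signed derivation extending $\phi$. So $\operatorname{Sym}^t(L_{\le1})=C_t$. Forgetting differentials,
$$\operatorname{Sym}^tL=\bigoplus_{u=0}^t\operatorname{Sym}^{u}(L_{\ge2})\otimes\operatorname{Sym}^{t-u}(L_{\le1}), \tag{5}$$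
hence $C_t$ is the subcomplex $u=0$ of $\operatorname{Sym}^tL$. The composite $C_t\to\operatorname{Sym}^tL\to\mathcal O$ is $\operatorname{Sym}^t\pi$. Put $N_t=\operatorname{Sym}^tL/C_t$. Since $\operatorname{Sym}^tL\to\mathcal O$ is a quasi-isomorphism, $N_t$ is quasi-isomorphic to the cone of $C_t\to\mathcal O$, and this cone is $Q_t[1]$ up to quasi-isomorphism, because $C_t\to\mathcal O$ is onto with kernel $Q_t$. Hence
$$\mathbb H^j(Q_t(m))=\mathbb H^{j-1}(N_t(m)).$$

**Step 3: the pieces of $N_t$.** We break $N_t$ into twisted copies of smaller strands. The differential never raises the number $u$ of factors from $L_{\ge2}$ and lowers it only through $L_2\to L_1$. So (5) gives a filtration of $N_t$ with graded pieces $\operatorname{Sym}^u(L_{\ge2})\otimes C_{t-u}$, $1\le u\le t$. Filter each piece further by the degree $-w$ in $\operatorname{Sym}^u(L_{\ge2})$, where $w\ge2u$. The resulting pieces are $V_w\otimes C_{t-u}[w]$, where $V_w$ is a direct summand of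
$$\bigoplus_{i_1+\cdots+i_u=w,\ i_k\ge2}L_{i_1}\otimes\cdots\otimes L_{i_u}.$$
If $w\le n$, then all $i_k\le n$, and by Lemma 7 this is a sum of copies of $\mathcal O(-wd-u)$. Therefore $\mathbb H^{j-1}(N_t(m))=0$ as soon as
$$\mathbb H^{j-1+w}(V_w\otimes C_{t-u}(m))=0\qquad\text{for all }u\ge1,\ w\ge2u .$$

**Step 4: the numbers.** We check this for $j=0,1$. If $w\ge n+1$, then $j-1+w\ge n$ and the group vanishes, since $V_w\otimes C_{t-u}$ lives in degrees $\le0$; this is why the unknown bundle $L_{n+1}$ does no harm. If $w\le n$, it suffices that $\mathbb H^i(C_{t-u}(m-wd-u))=0$ for $i=j-1+w$. Here $i\ge1$ because $w\ge2$, and $(t-u)!\in k^*$, so Lemma 6 applies.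

- For $j=0$, $i=w-1$, Lemma 6 asks for $m-wd-u\ge(n-w)(d+1)-n+1$, i.e. $m\ge nd-(w-u-1)$. Since $w-u\ge u\ge1$, this holds for $m\ge nd$.
- For $j=1$, $i=w$, Lemma 6 asks for $m-wd-u\ge(n-1-w)(d+1)-n+1$, i.e. $m\ge(n-1)d-(w-u)$. Since $w-u\ge1$, this holds for $m\ge(n-1)d-1$. $\square$

Proposition 8 with $t=n$ would give (2) directly, but it needs $n!\in k^*$. Descending from $Q_n$ to $Q_{n-1}$ by (3) keeps the case $\operatorname{char}k=n$.

## 11. Powers of $I$, regularity of $I(W)$, and the equality

Assume $n\ge2$ and $(n-1)!\in k^*$.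

**Statement 2.** The purpose is to turn $\mathbb H^1(Q_t(m))=0$ into surjectivity of $B_t\otimes S_{m-td}\to S_m$. Take either $t=n-1$ and $m\ge(n-1)d$, or, if $n\ge3$, $t=n-2$ and $m\ge(n-1)d-1$. In both cases $t\ge1$, $t!\in k^*$ and $m\ge td$. By Proposition 8 and the long exact sequence of $0\to Q_t\to C_t\to\mathcal O\to0$, the map $\mathbb H^0(C_t(m))\to S_m$ is onto.

Next, $H^0(C_t^0(m))\to\mathbb H^0(C_t(m))$ is onto, because $\mathbb H^0(C_t^{\le-1}(m))=0$. Indeed, terms of total degree $0$ are $H^q(C_t^{-q}(m))$ with $q\ge1$, so only $q=n-1$ could contribute. If $t=n-2$ there is no such term. If $t=n-1$ it is $\Lambda^{n-1}F\otimes H^{n-1}(\mathcal O(m-(n-1)(d+1)))$, which vanishes since $m-(n-1)(d+1)\ge-(n-1)$.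

So $B_t\otimes S_{m-td}=H^0(C_t^0(m))\to S_m$ is onto. It sends $T_{j_1}\cdots T_{j_t}\otimes s$ to $f_{j_1}\cdots f_{j_t}s$, with image $(I^t)_m$. Hence $(I^t)_m=S_m$. For $t=n-1$ this gives $\mathfrak m^{(n-1)d}\subseteq I^{n-1}$, and the reverse inclusion holds because $I\subseteq\mathfrak m^d$. For $t=n-2$ it gives $\mathfrak m^{(n-1)d-1}\subseteq I^{n-2}$. $\square$

**Statement 3.** The purpose is to compare $A=B/I(W)=k[f_1,\dots,f_r]$ with the Veronese ring $S^{(d)}=\bigoplus_{t\ge0}S_{td}$. Here $A_t=(I^t)_{td}\subseteq S_{td}$. Let $\Gamma$ be the quotient: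
$$0\to A\to S^{(d)}\to\Gamma\to0 .$$

First, $\Gamma_t=0$ for $t\ge n-1$. By statement 2, $A_{n-1}=S_{(n-1)d}$ and $\mathfrak m^{(n-1)d}\subseteq I^{n-1}\subseteq I$. For $t\ge n$, inductively, $A_t=I_dA_{t-1}=I_dS_{(t-1)d}=I_{td}=S_{td}$.

Second, local cohomology. Regard $S$ as a $B$-module via $T_j\mapsto f_j$. Since $B_+S=I$ is $\mathfrak m$-primary, $H^i_{B_+}(S)=H^i_{\mathfrak m}(S)$. As $S^{(d)}$ is a direct summand of the $B$-module $S$, we get $H^i_{B_+}(S^{(d)})_t=H^i_{\mathfrak m}(S)_{td}$. This is $0$ for $i\ne n$, and for $i=n$ it is nonzero only if $td\le-n$, which forces $t\le-1$.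

Since $\Gamma$ is finite dimensional, $H^0_{B_+}(\Gamma)=\Gamma$ and its higher local cohomology vanishes. As $n\ge2$, we have $H^0_{B_+}(S^{(d)})=H^1_{B_+}(S^{(d)})=0$. So the nonzero local cohomology modules of $A$ are at most $H^1_{B_+}(A)=\Gamma$, in degrees $\le n-2$, and $H^n_{B_+}(A)=H^n_{B_+}(S^{(d)})$, in degrees $\le-1$. Hence $\operatorname{reg}A\le n-1$. From $0\to I(W)\to B\to A\to0$ and $\operatorname{reg}B=0$ we get $\operatorname{reg}I(W)\le\max(\operatorname{reg}A+1,0)\le n$. $\square$

**Statement 1.** The purpose is to settle degree $n$ and then propagate. By Proposition 8 with $t=n-1$ and $m=nd$, $\mathbb H^0(Q_{n-1}(nd))=0$. By (3), $\mathbb H^0(Q_n(nd))=0$. By Proposition 4(b), $I(W)_n=I_n(\Theta)_n$. By statement 3 and the theorem of Eisenbud and Goto, $I(W)_{\ge n}$ is generated by $I(W)_n$. Since $I_n(\Theta)$ is generated by $I_n(\Theta)_n=I(W)_n$, we conclude $I_n(\Theta)=I(W)_{\ge n}$. This proves Theorem B. $\blacksquare$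

**Proof of Corollary C.** For $n\le2$ we have $(n-1)!=1$, so Theorem B applies over every field. For $n=3$ the hypothesis $(n-1)!\in k^*$ says $\operatorname{char}k\ne2$, and over every field of characteristic $2$ Theorem A gives an ideal for which the equality fails. $\blacksquare$
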